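\title{There is no fertile knot with more than seven crossings}

\begin{abstract}
A knot $K$ is fertile if every prime knot of smaller crossing number can be obtained from some minimal diagram of $K$ by changing crossings. We prove that no knot with more than seven crossings is fertile. The main step is a rigidity statement: if an $n$-crossing shadow carries a torus knot $T(2,k)$ with $k\ge n-2$, then it carries only 2-bridge knots. Its proof reads the shape of the shadow off the symmetrized Seifert form of the fiber of $T(2,k)$, which is the root lattice $A_{k-1}$. We also show that the bound $k\ge n-2$ is sharp, and we exclude the remaining knots with at most seven crossings, which completes the list of fertile knots.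
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{shadow} $S(D)$ of a knot diagram $D$ is the immersed circle obtained from $D$ by forgetting the over/under information at the crossings. A shadow $S$ \emph{supports} a knot $K'$ if $K'$ has a diagram whose shadow is $S$. We draw diagrams and shadows on $S^2$, which includes the planar case. Switching all crossings shows that a shadow supports a knot if and only if it supports the mirror image, so chirality plays no role. Write $c(K)$ for the crossing number of $K$, and call a diagram of $K$ \emph{minimal} if it has $c(K)$ crossings.

A knot $K$ is \emph{fertile} if for every prime knot $K'$ with $c(K')<c(K)$ there is a minimal diagram $D$ of $K$ such that $S(D)$ supports $K'$. The diagram $D$ may depend on $K'$. Fertility asks whether the minimal shadows of one knot are rich enough to produce every simpler prime knot. The unknot $0_1$ and the trefoil $3_1$ are fertile because there is nothing to produce. The figure eight knot $4_1$ is the closure of the braid $\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-1}$, and the same shadow carries $\sigma_1\sigma_2\sigma_1\sigma_2=\sigma_1^2\sigma_2\sigma_1$, which is conjugate to $\sigma_1^3\sigma_2$ and closes up to the trefoil; so $4_1$ is fertile. It is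 known that the knots $0_1,3_1,4_1,5_2,6_2,6_3,7_6$ are fertile and that no knot with crossing number $8$, $9$ or $10$ is fertile. We answer the following question, posed in \cite{Ito}.

\begin{quote}
\emph{Is there a fertile knot with crossing number greater than $7$?}
\end{quote}

The answer is no, and two test knots suffice for each crossing number. One is the torus knot $T(2,k)$, the closure of the 2-braid $\sigma_1^k$. The other is a twist knot $K_m$, obtained from the above diagram of $4_1$ by lengthening its pair of positive crossings into a chain of $2m$ crossings (Section~\ref{sec:twist}).

\begin{theorem}\label{thm:A}
Let $K$ be a knot with $c(K)=n\ge 8$. Let $k$ be the odd number among $n-1$ and $n-2$, and let $m=2$ if $n$ is even and $m=3$ if $n$ is odd. The knots $T(2,k)$ and $K_m$ are prime with crossing number less than $n$, and it is impossible that some minimal diagram of $K$ has a shadow supporting $T(2,k)$ and some, possibly different, minimal diagram of $K$ has a shadow supporting $K_m$. Hence no knot with crossing number at least $8$ is fertile.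
\end{theorem}

The proof treats all $n\ge8$ at once and does not use the known cases $n=8,9,10$. To see why the answer should be negative, consider the number $s$ of Seifert circles, which depends only on the shadow. A shadow with $n$ crossings supports only knots of genus at most $(n+1-s)/2$. The knot $T(2,k)$ has genus $(k-1)/2$, so a shadow supporting it has $s\le n+2-k$, which is $3$ or $4$. In the other direction, every diagram of $K_m$ has at least $m+2$ Seifert circles. So no single shadow supports both test knots. The difficulty is that the definition allows two different minimal diagrams, and nothing said so far relates their numbers of Seifert circles. For a prime alternating knot these numbers agree, since both are determined by $c(K)$ and the genus of $K$. We therefore have to show that $K$ is prime and alternating, and this is the content of the main step. Throughout, \emph{2-bridge} means bridge number at most $2$, so the unknot is included.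

\begin{theorem}\label{thm:B}
Let $S$ be a knot shadow with $n$ crossings that supports $T(2,k)$, where $k\ge3$ is odd and $k\ge n-2$. Then every knot supported by $S$ is 2-bridge.
\end{theorem}

The hypothesis $k\ge n-2$ leaves so little room that, apart from closed 2-braids, Seifert's algorithm applied to the diagram of $T(2,k)$ on $S$ produces a surface of minimal genus. Since $T(2,k)$ is fibered, this surface is the fiber, and its symmetrized Seifert form is the root lattice $A_{k-1}$. Short cycles of the Seifert graph give roots of this lattice, their inner products record how crossings alternate along the Seifert circles, and the combinatorics of $A_{k-1}$ determines the shadow well enough to exhibit it as a union of two tangles that are trivial for every choice of crossings.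

Two complements are not needed for the answer.

\begin{proposition}\label{prop:sharp}
For every odd $k\ge3$ there is a knot shadow with $k+3$ crossings that supports both $T(2,k)$ and a knot that is not 2-bridge. So the hypothesis $k\ge n-2$ of Theorem~\ref{thm:B} cannot be weakened to $k\ge n-3$.
\end{proposition}

\begin{theorem}\label{thm:C}
Given that $0_1,3_1,4_1,5_2,6_2,6_3,7_6$ are fertile, these seven knots are exactly the fertile knots.
\end{theorem}

Section~\ref{sec:background} collects the standard material, and Section~\ref{sec:twist} derives Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:lattice} sets up the lattice, Section~\ref{sec:example} shows the method on two shadows with eight crossings, and Sections~\ref{sec:reduction}--\ref{sec:trees} prove Theorem~\ref{thm:B}. The complements are proved in Sections~\ref{sec:sharp} and~\ref{sec:small}.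

\section{Seifert circles, tangles and standard facts}\label{sec:background}

\subsection*{The Seifert picture}
Let $D$ be a knot diagram with $n$ crossings; orient it. Smooth every crossing according to the orientation, and join the two resulting parallel arcs by a short \emph{crossing arc}. The smoothed diagram is a union of $s(D)$ disjoint oriented circles, the \emph{Seifert circles}. The union of these circles and the crossing arcs is the \emph{Seifert picture}; contracting each crossing arc to a double point recovers the shadow. The \emph{Seifert graph} $\Gamma(D)$ has the circles as vertices and the crossing arcs as edges. The picture, the graph and the number $s(D)$ depend only on the shadow. We use the same letter for a crossing, its crossing arc, the edge of $\Gamma$, and the end point of the arc on a given circle.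

The graph $\Gamma$ is connected because the shadow is. It is also bipartite, and in particular has no loops. Indeed, number the regions of the complement of the Seifert circles by integers that increase by $1$ when a circle is crossed from its right to its left, and color each circle by the parity of the number on its right. A crossing arc in a region numbered $j$ lies on the right of one of the two parallel arcs that it joins and on the left of the other, so the two circles have $j$ and $j-1$ on their right.

The \emph{canonical surface} $R(D)$ consists of disjoint disks spanning the Seifert circles in one of the two balls bounded by $S^2$, together with a half-twisted band along each crossing arc; the \emph{sign} $\varepsilon_e=\pm1$ of the band $e$ is the sign of its crossing. It is an oriented surface bounded by the knot $K$ of $D$, and it retracts onto $\Gamma$. Hence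
\begin{equation}\label{eq:genus}
b_1(\Gamma)=n+1-s(D)=2g(R(D))\ge 2g(K),
\end{equation}
where $g(K)$ is the least genus of a Seifert surface of $K$. If we keep only some of the disks and some of the bands between them, the boundary of this subsurface is the link whose diagram consists of the chosen circles with the chosen crossings restored.

A crossing is \emph{nugatory} if some simple closed curve meets the shadow only at this crossing, passing from one corner to the opposite corner. A shadow or diagram without nugatory crossings is \emph{reduced}. In braid words, $\sigma_i$ denotes a positive crossing.

\subsection*{Trivial tangles and rings}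
Let $\Delta\subset S^2$ be a disk whose boundary meets a diagram transversely in four non-crossing points, the \emph{ends}. The tangle in $\Delta$ is \emph{trivial} (or rational) if the pair formed by a ball over $\Delta$ and the part of the link in it is homeomorphic to a disk with two marked points times an interval. A link has bridge number at most $2$ exactly when it is a union of two trivial tangles along their boundary spheres.

A single crossing is a trivial tangle. Suppose that two adjacent ends of $\Delta$ are joined by arcs to two adjacent ends of a single crossing outside $\Delta$, and that the region enclosed between the two arcs contains nothing else of the diagram. We say that the crossing is \emph{attached} to $\Delta$. The enlarged tangle differs from the old one by a half twist of the boundary sphere that exchanges two ends, so it is trivial if the old one is, whichever strand of the new crossing is on top. In particular a \emph{twist box}, a chain of crossings in which consecutive ones bound a bigon, is trivial for every choice of over/under information.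

A \emph{ring} is a diagram made of tangles in disjoint disks $\Delta_1,\dots,\Delta_r$, $r\ge2$, its \emph{members}, and of $2r$ disjoint arcs without crossings, two from $\Delta_i$ to $\Delta_{i+1}$ for each $i$ modulo $r$.

\begin{lemma}\label{lem:ring}
A ring whose members are trivial tangles, all but at most two of them single crossings, represents a 2-bridge link.
\end{lemma}

\begin{proof}
If $r=2$, the diagram is a union of two trivial tangles. Let $r\ge3$, and let $\Delta_{i+1}$ be a single crossing. The two arcs from $\Delta_i$ to $\Delta_{i+1}$ and the two disks form an annular set with two complementary regions. The other members, together with the remaining arcs, form a connected set, so they lie in one region and the other region is empty. Thus the crossing is attached to $\Delta_i$. Absorbing it gives a ring with $r-1$ trivial members. If at least one member is not a single crossing, we choose $i$ so that $\Delta_i$ is such a member; this is possible since $r\ge 3$ and at most two members are not single crossings, so one of them is followed or, after reversing the numbering, preceded by a single crossing. The new ring again satisfies the hypothesis, and we conclude by induction.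
\end{proof}

\subsection*{Standard facts}
The HOMFLY polynomial $P\in\mathbb Z[v^{\pm1},z^{\pm1}]$ of oriented links is determined by $P(\text{unknot})=1$ and $v^{-1}P(L_+)-vP(L_-)=zP(L_0)$, where $L_+,L_-,L_0$ have a positive crossing, a negative crossing and the oriented smoothing at one place and agree elsewhere. Its $v$-span $\operatorname{span}_vP$ is the difference of the largest and the smallest exponent of $v$. We use the following results.
\begin{itemize}
\item[(F1)] Kauffman, Murasugi, Thistlethwaite (1987): a reduced alternating diagram is minimal, and every minimal diagram of a prime alternating knot is reduced alternating.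
\item[(F2)] Crowell, Murasugi: if $D$ is alternating, then $R(D)$ has minimal genus.
\item[(F3)] Schubert: nontrivial 2-bridge knots are prime. Also, 2-bridge knots are alternating.
\item[(F4)] Morton (1986), also Franks--Williams: $\operatorname{span}_vP\le 2(s(D)-1)$ for every diagram $D$.
\item[(F5)] Torus knots are fibered, and a fibered knot has a unique Seifert surface of minimal genus up to isotopy; see for example \cite{BZ}.
\end{itemize}
For odd $k\ge3$ the closure of $\sigma_1^k$ is a reduced alternating diagram with two Seifert circles and a ring of single crossings. By (F1), (F2), (F3) and Lemma~\ref{lem:ring}, the knot $T(2,k)$ is prime, $c(T(2,k))=k$ and $2g(T(2,k))=k-1$. Combining (F1), (F2) and \eqref{eq:genus} gives the fact on which everything turns: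
\begin{equation}\label{eq:alt}
s(D)=c(K)+1-2g(K)\quad\text{for every minimal diagram $D$ of a prime alternating knot $K$.}
\end{equation}

\section{Twist knots and the proof of Theorem~\ref{thm:A}}\label{sec:twist}

We need small prime knots all of whose diagrams have many Seifert circles. In the closure of $\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-1}$ there are three concentric Seifert circles. The innermost one bounds a bigon between the two positive crossings and the outermost one bounds a bigon between the two negative crossings; since these bigons are bounded by Seifert circles, the two strands of each run antiparallel. For $m\ge0$ replace the twist box of the two positive crossings by a twist box of $2m$ positive crossings in the same direction, and call the resulting knot $K_m$. The parity of the box is unchanged, so its strands remain antiparallel and the two crossings of the clasp remain negative. We have $K_1=4_1$, and $K_0$ is the unknot because its diagram has two crossings.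

\begin{lemma}\label{lem:twist}
For $m\ge1$ the knot $K_m$ is prime of genus $1$, $c(K_m)\le 2m+2$, and every diagram of $K_m$ has at least $m+2$ Seifert circles.
\end{lemma}

\begin{proof}
Apply the skein relation at a crossing of the positive twist box. Switching it gives $K_{m-1}$ after a Reidemeister II move. Smoothing it cuts the box crosswise, because the strands are antiparallel; the other $2m-1$ crossings become kinks and disappear by Reidemeister I moves, and the clasp remains as a two-component diagram with two negative crossings, the negative Hopf link $H_-$. Thus $P(K_m)=v^2P(K_{m-1})+vzP(H_-)$. The skein relation at a kink gives $P(U_2)=(v^{-1}-v)/z$ for the two-component unlink $U_2$, and at a crossing of $H_-$ it gives $vP(H_-)=v^{-1}P(U_2)-z$. Hence $vzP(H_-)=v^{-2}-1-z^2$, and by induction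
\[
P(K_m)=v^{2m}+(v^{-2}-1-z^2)\sum_{i=0}^{m-1}v^{2i}=v^{2m}+v^{-2}-v^{2m-2}-z^2\sum_{i=0}^{m-1}v^{2i}.
\]
The extreme powers of $v$ are $v^{-2}$ and $v^{2m}$, so $\operatorname{span}_vP(K_m)=2m+2$, and (F4) gives $s\ge m+2$ for every diagram. The defining diagram has $2m+2$ crossings and $2m+1$ Seifert circles, namely the boundaries of the $2m-1$ bigons of the box and the two unchanged circles. So its canonical surface has genus $1$ by \eqref{eq:genus}. Since $P(K_m)\ne1$, the knot is nontrivial and has genus exactly $1$, and it is prime because genus is additive under connected sum.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]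
The knot $T(2,k)$ is prime with crossing number $k<n$. By Lemma~\ref{lem:twist}, $K_m$ is prime with $c(K_2)\le6<n$ if $n$ is even, and $c(K_3)\le8<n$ if $n$ is odd, since then $n\ge9$. Suppose that $D_1,D_2$ are minimal diagrams of $K$ whose shadows support $T(2,k)$ and $K_m$, respectively. The shadow $S(D_1)$ has $n\le k+2$ crossings and also supports $K$, so $K$ is 2-bridge by Theorem~\ref{thm:B}. It is nontrivial, hence prime and alternating by (F3), and \eqref{eq:alt} gives $s(D_1)=s(D_2)$. Applying \eqref{eq:genus} to the diagram of $T(2,k)$ on $S(D_1)$ gives $n+1-s(D_1)\ge k-1$. Therefore
\[
s(D_2)=s(D_1)\le n+2-k=\begin{cases}3,& n\text{ even},\\ 4,& n\text{ odd}.\end{cases}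
\]
But $S(D_2)$ supports $K_m$, so $s(D_2)\ge m+2$, which is $4$ for even $n$ and $5$ for odd $n$. This is a contradiction. A fertile knot with $c(K)\ge8$ would have such diagrams $D_1,D_2$.
\end{proof}

\begin{remark}
The hypothesis $n\ge8$ enters only through $c(K_m)<n$. The defining diagram of $K_m$ is reduced alternating, so $c(K_m)=2m+2$ by (F1). For $n=6$ and $n=7$ the largest available twist knots are $K_1$ and $K_2$, which need $3$ and $4$ Seifert circles, exactly the numbers that $T(2,5)$ permits.
\end{remark}

\section{The Seifert form and the lattice $A_{k-1}$}\label{sec:lattice}

For an oriented surface $R\subset S^3$ define a symmetric form on $H_1(R)$ by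
\[
\langle x,y\rangle=-\bigl(\operatorname{lk}(x,y^+)+\operatorname{lk}(y,x^+)\bigr),\qquad q(x)=\langle x,x\rangle,
\]
where $y^+$ is $y$ pushed off $R$ in the positive normal direction. The form is invariant under isotopy of $R$, does not depend on the orientation of $R$ because $\operatorname{lk}(x,y^-)=\operatorname{lk}(y,x^+)$, and restricts to the form of any subsurface. If $R$ is connected, the absolute value of the determinant of the form is an invariant of the link $\partial R$, its \emph{determinant}, which is multiplicative under connected sum. On a canonical surface we identify $H_1(R)$ with $H_1(\Gamma)$.

\begin{lemma}\label{lem:cycle}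
If $\zeta$ is a simple cycle of $\Gamma(D)$, then $q(\zeta)=\sum_{e\in\zeta}\varepsilon_e$.
\end{lemma}

\begin{proof}
The disks and bands along $\zeta$ form an annulus with core $\zeta$. Its boundary components, oriented as the boundary, are a parallel copy of $\zeta$ and a reversed parallel copy, so their linking number is $-\operatorname{lk}(\zeta,\zeta^+)=q(\zeta)/2$. The crossings of the boundary diagram are those of the bands. An arc across a band does not separate the annulus, so it joins the two boundary components; thus every crossing is a crossing between the two components, and the linking number is $\frac12\sum\varepsilon_e$.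
\end{proof}

For two disks joined by two positive bands the form is the $1\times1$ matrix $(2)$, so the Hopf link has determinant $2$, and a connected sum of two Hopf links has determinant $4$.

Let $u_1,\dots,u_k$ be the coordinate vectors of $\mathbb Z^k$ and $A_{k-1}=\{\sum a_iu_i:\sum a_i=0\}$ with the standard dot product. Its vectors of norm $2$, the \emph{roots}, are the differences $u-v$ of distinct coordinate vectors; we call $u$ the positive and $v$ the negative coordinate of the root. Since
\[
(u-v)\cdot(u'-v')=[u=u']+[v=v']-[u=v']-[v=u'],
\]
two roots have product $1$ exactly when they share the positive coordinate only or the negative coordinate only. For a finite set $X$ let $\Lambda_X=\{\sum_{x\in X}c_xe_x:\sum c_x=0\}$; the \emph{standard form} on it is the restriction of the form for which the $e_x$ are orthonormal.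

\begin{lemma}\label{lem:roots}
\begin{itemize}
\item[(a)] A symmetric bilinear form on $\Lambda_X$ with $q(e_x-e_{x'})=2$ for all $x\ne x'$ is the standard form.
\item[(b)] If $|X|\ge2$ and $\Lambda_X$ with the standard form is isometrically embedded in $A_{k-1}$, there are an injection $\varphi\colon X\to\{u_1,\dots,u_k\}$ and a sign $\epsilon$ such that $e_x-e_{x'}\mapsto\epsilon(\varphi(x)-\varphi(x'))$ for all $x,x'$.
\item[(c)] There are no roots $\zeta,\beta_1,\beta_2,\beta_3$ in $A_{k-1}$ with the $\beta_i$ pairwise orthogonal and $\zeta\cdot\beta_i=1$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $o\in X$. The vectors $r_x=e_o-e_x$, $x\ne o$, form a basis. For $x\ne x'$ we have $2=q(r_x-r_{x'})=4-2\langle r_x,r_{x'}\rangle$, so $\langle r_x,r_{x'}\rangle=1$. This Gram matrix is that of the standard form.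

(b) The images of the $r_x$ are distinct roots with pairwise products $1$. Suppose that two of them are $u-v$ and $u-w$, $v\neq w$. A third one shares a coordinate with $u-v$. If it had the form $p-v$ with $p\ne u$, its product with $u-w$ would be $-[p=w]\ne1$. So all of them have the positive coordinate $u$, say $r_x\mapsto u-v_x$, and we put $\varphi(o)=u$, $\varphi(x)=v_x$, $\epsilon=+1$. If two of them share the negative coordinate, apply this to the negative of the embedding and get $\epsilon=-1$. If $|X|=2$, there is only one $r_x$, and we read off $\varphi$ from its image with $\epsilon=+1$.

(c) If $\zeta=u-v$, each $\beta_i$ has the form $u-w$ or $w-v$. Two of the three have the same form, and then their product is at least $1$.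
\end{proof}

Call edges of $\Gamma$ \emph{parallel} if they join the same two circles. For a set $X$ of parallel edges, oriented from one circle to the other, the cycles $e_x-e_{x'}$ generate a subgroup of $H_1(\Gamma)$ that we identify with $\Lambda_X$.

\begin{proposition}\label{prop:fiber}
Let $D$ be a diagram with $n$ crossings of the positive torus knot $T(2,k)$, $k\ge3$ odd, with $n+1-s(D)=k-1$. Then $H_1(R(D))$ with the form $\langle\ ,\ \rangle$ is isometric to $A_{k-1}$. Moreover, any two parallel edges of $\Gamma(D)$ are positive.
\end{proposition}

\begin{proof}
Let $R_0$ be the canonical surface of the closure of $\sigma_1^k$: two disks and a set $X$ of $k$ positive bands. Then $H_1(R_0)=\Lambda_X$, and $q(e_x-e_{x'})=2$ by Lemma~\ref{lem:cycle}, so the form is $A_{k-1}$ by Lemma~\ref{lem:roots}(a). Both $R_0$ and $R(D)$ have genus $(k-1)/2=g(T(2,k))$, so they are isotopic by (F5). The form is positive definite, so for parallel edges $x\ne x'$ we get $\varepsilon_x+\varepsilon_{x'}=q(e_x-e_{x'})>0$, and both signs are $+1$.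
\end{proof}

\section{Two shadows with eight crossings}\label{sec:example}

Let $S_1$ and $S_2$ be the shadows of the closed 3-braids $\sigma_1^3\sigma_2\sigma_1^3\sigma_2$ and $\sigma_1\sigma_2\sigma_1^5\sigma_2$. Both are knot shadows, because both braids induce the permutation of $(\sigma_1\sigma_2)^2$, a 3-cycle. Each has three concentric Seifert circles $A,B,N$, a set $X$ of six crossings between $A$ and $B$, and two crossings $y,y'$ between $B$ and $N$. They have the same Seifert graph and differ only in the cyclic order of the crossings along $B$. The genus bound \eqref{eq:genus} allows $T(2,7)$ on both. The lattice tells them apart.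

Suppose that a diagram on $S_i$ represents the positive $T(2,7)$. Here $n+1-s=6$, so Proposition~\ref{prop:fiber} applies: $H_1(R)=A_6$ and all crossings are positive. By Lemmas~\ref{lem:cycle} and~\ref{lem:roots}, the six crossings of $X$ correspond to six of the seven coordinate vectors, say $\varphi(X)=\{u_1,\dots,u_6\}$, and $\Lambda_X$ contains all roots $u_i-u_j$ with $i,j\le6$. The cycle $\rho=e_y-e_{y'}$ is a root outside $\Lambda_X$, so $\rho=\pm(u_7-\varphi(x_0))$ for one $x_0\in X$. Consequently $t=\langle\rho,e_{x_0}-e_x\rangle\ne0$ for every $x\in X\setminus\{x_0\}$. Now suppose that $x_0$ and some $x$ lie on the same arc of $B\setminus\{y,y'\}$. The three disks and the four bands $x_0,x,y,y'$ form a surface whose form has determinant $4-t^2$ and whose boundary is the closure of $\sigma_1^2\sigma_2^2$, a connected sum of two Hopf links. So $|4-t^2|=4$ and $t=0$, a contradiction. Hence $x_0$ is alone on its arc of $B\setminus\{y,y'\}$.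

In $S_1$ both arcs carry three crossings of $X$, so $S_1$ does not support $T(2,7)$. In $S_2$ the condition holds, and $S_2$ does support $T(2,7)$: the braid relation gives $(\sigma_1\sigma_2)\sigma_1=\sigma_2(\sigma_1\sigma_2)$, so $\sigma_1\sigma_2\sigma_1^5\sigma_2=\sigma_2^5\sigma_1\sigma_2^2$, which is conjugate to $\sigma_1\sigma_2^7$. The order forced by the lattice is also what makes all knots on $S_2$ 2-bridge. With $y_0=y$, the shadow $S_2$ is a ring with two members: the crossing $y'$ and the tangle of Figure~\ref{fig:tangle} with $a=6$. The next lemma and Lemma~\ref{lem:ring} finish the argument.

\begin{figure}[ht]
\centering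
\begin{tikzpicture}[scale=0.9]
\draw[thick] (-0.8,0) -- (8.8,0) node[right] {$B$};
\draw[thick] (-0.8,-1.4) -- (8.8,-1.4) node[right] {$N$};
\draw[thick,rounded corners=12pt] (0.4,1) rectangle (6.6,2.2);
\node at (3.5,1.9) {$A$};
\draw[line width=2pt,gray] (1,0) -- (1,1);
\draw[line width=2pt,gray] (3.4,0) -- (3.4,1);
\draw[line width=2pt,gray] (4.4,0) -- (4.4,1);
\draw[line width=2pt,gray] (6,0) -- (6,1);
\draw[line width=2pt,gray] (2.2,0) -- (2.2,-1.4);
\draw[line width=2pt,gray] (8,0) -- (8,-1.4);
\node[left] at (1,0.5) {$x_0$};
\node[left] at (3.4,0.5) {$x_1$};
\node[left] at (4.4,0.5) {$x_2$};
\node at (5.2,0.5) {$\cdots$};
\node[right] at (6,0.5) {$x_{a-1}$};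
\node[right] at (2.65,-0.85) {$y_0$};
\draw[dashed] (0,-0.3) -- (1.8,-0.3) -- (1.8,-1.7) -- (2.6,-1.7) -- (2.6,-0.3) -- (7.3,-0.3) -- (7.3,2.6) -- (0,2.6) -- cycle;
\node[right] at (7.3,2.3) {$\Delta$};
\end{tikzpicture}
\caption{Part of a Seifert picture: a Seifert circle $A$, arcs of two Seifert circles $B$ and $N$, and crossing arcs (gray); contracting each gray arc to a double point gives the shadow. The dashed disk $\Delta$ contains the crossings $x_0,y_0,x_1,\dots,x_{a-1}$, which meet $B$ in this order. The tangle in $\Delta$ is trivial for every choice of over/under information.}
\label{fig:tangle}
\end{figure}

\begin{lemma}\label{lem:tangle}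
For $a\ge2$ the tangle in the disk $\Delta$ of Figure~\ref{fig:tangle} is trivial for every choice of over/under information.
\end{lemma}

\begin{proof}
Each crossing of the figure has an upper left, an upper right, a lower left and a lower right end. No crossing meets $B$ or $A$ between $x_1$ and $x_{a-1}$ other than the $x_i$, so $x_1,\dots,x_{a-1}$ form a twist box. Its ends are, in clockwise order, $B_1$ (lower left), $A_1$ (upper left), $A_2$ (upper right) and $B_2$ (lower right). The end $A_1$ runs along the lower side of $A$ to the upper right end of $x_0$, and $A_2$ runs along the top of $A$ to the upper left end of $x_0$. The region between these two arcs is the empty disk bounded by $A$. So $x_0$ is attached to the box, and the new tangle is trivial; its ends in clockwise order are $B_1$, the lower right end $B_3$ of $x_0$, the lower left end $B_4$ of $x_0$, and $B_2$. The adjacent ends $B_3$ and $B_1$ run along $B$ to the two upper ends of $y_0$, and the region between them is the empty region between the arcs $x_0$ and $x_1$. So $y_0$ is attached as well, and the result is the tangle in $\Delta$.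
\end{proof}

The general proof has to do three more things: show that only three or four Seifert circles need attention, determine how they lie on the sphere, and handle three sets of parallel edges or a 4-cycle in $\Gamma$.

\section{Reduction to three or four Seifert circles}\label{sec:reduction}

Let $S$, $n$, $k$ be as in Theorem~\ref{thm:B}. If $S$ has a nugatory crossing, rotate the part on one side of the separating curve by $\pi$ in space. For every choice of over/under information this is an isotopy that removes the crossing, and the new shadow does not depend on the choice. It has $n-1$ crossings, supports the same knots, and still satisfies $k\ge(n-1)-2$. So we may assume that $S$ is reduced. Let $D'$ be a diagram on $S$ of the positive torus knot $T=T(2,k)$, and put $R=R(D')$, $\Gamma=\Gamma(D')$, $s=s(D')$.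

\begin{lemma}\label{lem:nocut}
The graph $\Gamma$ has no cut edge.
\end{lemma}

\begin{proof}
Suppose that $e$ is a cut edge. Removing the interior of the arc $e$ from the Seifert picture leaves two disjoint connected compact sets $P$ and $Q$. Let $M$ be a small regular neighborhood of $P$ that meets $e$ in an initial segment, and let $\gamma$ be the component of $\partial M$ that meets $e$. It is a simple closed curve that meets the Seifert picture in a single point, where it crosses $e$. After contracting the crossing arcs, $\gamma$ meets $S$ only at the crossing $e$ and passes from one corner to the opposite one. So $e$ is nugatory, a contradiction.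
\end{proof}

By \eqref{eq:genus}, the even number $n+1-s$ satisfies $n+1-s\ge k-1\ge n-3$, so $s\le4$. Also $s\ge2$, since $n\ge c(T)\ge3$ and $\Gamma$ has no loops. If $s=2$, all crossing arcs run across the annulus between the two circles, $S$ is a ring of $n$ single crossings, and Lemma~\ref{lem:ring} proves the theorem. If $s=3$, then $n-2\ge k-1\ge n-3$ with $n-2$ and $k-1$ even, so $k=n-1$. If $s=4$, then $k=n-2$. From now on let $s\in\{3,4\}$. In both cases
\begin{equation}\label{eq:count}
n=k+s-2,\qquad b_1(\Gamma)=k-1=2g(T),
\end{equation}
so Proposition~\ref{prop:fiber} applies: $H_1(R)=A_{k-1}$, and parallel edges are positive. This is the only place where the hypothesis $k\ge n-2$ is used. If $k=n-3$ and $s=3$, then $b_1(\Gamma)=k+1$ and $R$ is not the fiber; the examples of Section~\ref{sec:sharp} with $k\geq5$ are of this kind.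

Minimal genus also makes the shadow prime.

\begin{lemma}\label{lem:prime}
No simple closed curve meets $S$ transversely in exactly two non-crossing points and has crossings of $S$ on both sides.
\end{lemma}

\begin{proof}
Such a curve would exhibit $D'$ as a connected sum of knot diagrams $D_1$ and $D_2$, each with a crossing. On each side of the curve the smoothed diagram consists of circles and one arc joining the two points, so the two points lie on one Seifert circle, and $\Gamma$ is the union of $\Gamma_1=\Gamma(D_1)$ and $\Gamma_2=\Gamma(D_2)$ along one vertex. Each $\Gamma_i$ has an edge and, by Lemma~\ref{lem:nocut}, no cut edge, so $b_1(\Gamma_i)\ge1$. Since $T$ is prime, one of the diagrams, say $D_2$, represents $T$. Then $2g(T)\le b_1(\Gamma_2)<b_1(\Gamma)=2g(T)$, a contradiction.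
\end{proof}

Call a maximal set of parallel edges a \emph{block}, and let $\overline\Gamma$ be the simple graph with one edge for each block. It is connected and bipartite with three or four vertices. With three vertices it is a path; with four it is the star $K_{1,3}$ if the color classes have sizes $1$ and $3$, and a connected spanning subgraph of $K_{2,2}$, that is, a path or a 4-cycle, otherwise. Each Seifert circle has two \emph{sides}, the closed disks that it bounds in $S^2$. A side is \emph{empty} if its interior misses the Seifert picture. Since each crossing arc joins two different circles, a side with no circle in its interior is empty.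

\section{The 4-cycle}\label{sec:cycle}

Let $\overline\Gamma$ be a 4-cycle with vertices $A,B,C,E$ in cyclic order; here $n=k+2$. We first show that $S$ is a ring of four twist boxes, a four-column pretzel shadow. The union of $B,C,E$ and the arcs from $C$ to $B$ and to $E$ is connected and disjoint from $A$, so it lies on one side of $A$, and the other side is empty. The same holds for each circle. The four empty disks are disjoint: the interior of one misses the boundary of another, so if they met, one would contain the other together with its boundary circle. Shrinking the disks to points embeds $\Gamma$ in $S^2$. Let the block $AB$ have $a$ edges. They cut the sphere into $a$ regions. The rest of $\Gamma$, without the points $A$ and $B$, is connected, since every other edge ends at $C$ or $E$ and these are adjacent. So it lies in one region, and the other $a-1$ regions are empty bigons. Thus each block is a twist box, and consecutive boxes are joined by two arcs of their common circle.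

If at most two blocks have more than one edge, Lemma~\ref{lem:ring} shows that all knots supported by $S$ are 2-bridge. It remains to exclude the case that three blocks have at least two edges each. Their edges are positive. The fourth block is either positive too or a single negative edge.

\emph{All crossings are positive.} Color the four regions of $S$ that come from the empty disks black and the others white. At a crossing drawn with both strands pointing upward, the crossing arc is horizontal, the left and right corners lie in the empty disks and are black, and the top and bottom corners are white. The overstrand of a positive crossing runs from lower left to upper right, so turning it counterclockwise sweeps out the white corners. Hence a strand passes over exactly when it arrives with white on its right. The colors on the two sides of a strand switch at every crossing, so $D'$ is alternating. It is reduced, so $c(T)=n=k+2$ by (F1), a contradiction.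

\emph{The fourth block is one negative edge.} By Lemma~\ref{lem:cycle} every simple 4-cycle of $\Gamma$ has $q=1+1+1-1=2$. Fix an oriented 4-cycle $\zeta$. For $i=1,2,3$ let $\beta_i=e_x-e_{x'}$, where $x$ is the edge of $\zeta$ in the $i$-th block, $x'$ is another edge of this block, and both are oriented along $\zeta$; then $q(\beta_i)=2$. The classes $\zeta-\beta_i$ and $\zeta-\beta_i-\beta_j$ ($i\ne j$) are again simple 4-cycles. From $2=q(\zeta-\beta_i)=4-2\langle\zeta,\beta_i\rangle$ we get $\langle\zeta,\beta_i\rangle=1$, and from $2=q(\zeta-\beta_i-\beta_j)=6-4+2\langle\beta_i,\beta_j\rangle$ we get $\langle\beta_i,\beta_j\rangle=0$. This contradicts Lemma~\ref{lem:roots}(c), and the 4-cycle case is complete.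

\section{Trees}\label{sec:trees}

Now let $\overline\Gamma$ be a tree. A block with one edge would be a cut edge, so every block has at least two edges, and all crossings of $D'$ are positive. A 1-cycle of $\Gamma$ maps to a 1-cycle of the tree, which is zero, so its coefficients sum to zero in each block:
\begin{equation}\label{eq:sum}
H_1(R)=\bigoplus_{X\text{ block}}\Lambda_X .
\end{equation}
By Lemmas~\ref{lem:cycle} and~\ref{lem:roots}(a),(b), each block $X$ has an injection $\varphi_X\colon X\to\{u_1,\dots,u_k\}$ with $e_x-e_{x'}=\pm(\varphi_X(x)-\varphi_X(x'))$ in $A_{k-1}$. As in Section~\ref{sec:example}, we want to turn this into information on cyclic orders. For that we must first know how the circles lie.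

\subsection*{Planar separation}
A finite set of at least two points cuts a circle into open arcs, its \emph{gaps}. Two disjoint subsets of a circle \emph{interleave} if two points of one separate two points of the other. If a finite set with at least two points does not interleave with another set, the latter lies in a single gap of the former, since the end points of a gap separate it from all other gaps. In the next lemma all sets are finite polyhedra.

\begin{lemma}\label{lem:planar}
Let $U$ be a closed disk.
\begin{itemize}
\item[(a)] If $P,Q\subset U$ are disjoint and connected, then $P\cap\partial U$ and $Q\cap\partial U$ do not interleave.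
\item[(b)] Let $P\subset U$ be compact and connected, and let $b\subset\partial U$ be a closed arc with $\emptyset\ne P\cap\partial U\subset b$. Let $Q\subset U$ be compact and disjoint from $P\cup b$, and suppose that every component of $Q$ meets $\partial U$. Then there is a properly embedded arc $\alpha\subset U$, disjoint from $P\cup b\cup Q$, with end points just outside the two ends of $b$, that separates $P\cup b$ from $Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise join $p,p'$ by an arc in $P$ and $q,q'$ by an arc in $Q$, where $p,p'$ separate $q,q'$ on $\partial U$. Extend both arcs radially through a collar attached to $U$. This gives disjoint properly embedded arcs in a larger disk, and the first one separates the end points of the second, which is impossible.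

(b) Let $M$ be a regular neighborhood of the connected set $P\cup b$ in $U$, small enough to miss $Q$. Then $M\cap\partial U$ is an arc $b^+$ slightly larger than $b$, so the frontier of $M$ in $U$ consists of one arc $\alpha$ joining the ends of $b^+$ and possibly some circles. The set $P\cup b$ is connected and misses $\alpha$, so it lies on the side of $\alpha$ that contains $b$. Each component of $Q$ misses $\alpha$ and meets $\partial U\setminus b^+$, so it lies on the other side.
\end{proof}

\subsection*{Position of the circles}
If $A$ is a leaf of $\overline\Gamma$, the other circles and the arcs between them form a connected set disjoint from $A$, so one side of $A$ is empty. Now let $B$ be a vertex that is not a leaf. Each component of $\overline\Gamma\setminus B$ gives a \emph{branch} at $B$: the union of its circles, the arcs between them, and the arcs to $B$. The two or three branches are disjoint compact connected sets, each lies on one side of $B$, and each meets $B$ in at least two points.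

\begin{lemma}\label{lem:sides}
The branches at $B$ do not all lie on the same side of $B$.
\end{lemma}

\begin{proof}
Suppose that they all lie on the side $U$; the other side is then empty. By Lemma~\ref{lem:planar}(a) their end points on $B$ pairwise do not interleave. We claim that for one branch $P$ a closed arc $b\subset B$ contains all end points of $P$ and none of the others. Consider the gaps of the first branch. If all other branches lie in one gap, take $P$ to be the first branch and $b$ the complement of this gap; this covers the case of two branches. Otherwise there are three branches, the second and the third end in different gaps, and we take $P$ to be the second branch and $b$ a closed arc in its gap. Let $Q$ be the union of the other branches, take the arc $\alpha$ of Lemma~\ref{lem:planar}(b), and close it up through the empty side. The resulting curve meets $S$ in two non-crossing points of $B$ and has crossings on both sides, contrary to Lemma~\ref{lem:prime}.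
\end{proof}

This leaves three configurations, for which we fix notation.
\begin{itemize}
\item \emph{Short path} ($s=3$): circles $A,B,N$, with $A$ and $N$ on opposite sides of $B$; blocks $X=AB$ and $Y=BN$.
\item \emph{Long path} ($s=4$): circles $A,B,N,E$, nested in this order by Lemma~\ref{lem:sides} at $B$ and at $N$; blocks $X=AB$, $Y=BN$, $Z=NE$.
\item \emph{Star} ($s=4$): center $B$, leaves $A,E$ on one side of $B$ and $N$ on the other; blocks $X=AB$, $Y=BN$, $Z=BE$. By Lemma~\ref{lem:planar}(a), $X$ and $Z$ do not interleave on $B$.
\end{itemize}
In each case the region $W$ between $B$ and $N$ is an annulus that contains no circle, and its crossing arcs are exactly those of $Y$. The aim is to show that $S$ is a ring running along $W$, with one member for each $y\in Y$, in which $X$ and $Z$ are each absorbed into one member.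

\subsection*{Orthogonality}

\begin{lemma}\label{lem:orth}
\begin{itemize}
\item[(a)] Let $x\ne x'$ in $X$ and $y\ne y'$ in $Y$. If $\{x,x'\}$ and $\{y,y'\}$ do not interleave on $B$, then $\langle e_x-e_{x'},e_y-e_{y'}\rangle=0$. The same holds for $Z$ and $Y$ on their common circle.
\item[(b)] If $s=4$, then $\Lambda_X$ and $\Lambda_Z$ are orthogonal.
\end{itemize}
\end{lemma}

\begin{proof}
In each case let $t$ be the product of two classes $e_x-e_{x'}$ and $e_w-e_{w'}$ from different blocks. We find a connected subsurface of $R$ whose first homology is freely generated by the two classes and whose boundary is a connected sum of two Hopf links. Then $|4-t^2|=4$, so the integer $t$ is $0$.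

(a) Take the three disks and four bands involved. The two blocks lie on opposite sides of their common circle, so the three circles are concentric, and the boundary is a closed positive 3-braid whose word is read off from the cyclic order on the middle circle. Without interleaving the word is $\sigma_1^2\sigma_2^2$.

(b) In the star take the disks of $A,B,E$ and the bands $x,x',z,z'$. The pairs do not interleave, and in this subdiagram the other side of $B$ is empty. The curve constructed in the proof of Lemma~\ref{lem:sides} splits the subdiagram as a connected sum of two closures of $\sigma_1^2$. In the long path take all four disks, the bands $x,x',z,z'$ and one band $y\in Y$. The boundary is a closed 4-braid with letters $\sigma_1,\sigma_1,\sigma_2,\sigma_3,\sigma_3$. Rotating the word to begin with $\sigma_2$ and commuting $\sigma_1$ with $\sigma_3$ gives $\sigma_2\sigma_1^2\sigma_3^2$. The crossing $\sigma_2$ is nugatory, and removing it leaves a connected sum of the closures of $\sigma_1^2$ and $\sigma_3^2$.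
\end{proof}

\subsection*{Counting coordinates}
The blocks have $n$ edges in total, while only $k=n-s+2$ coordinates are available. So the images $G=\varphi_X(X)$, $F=\varphi_Y(Y)$ and, for $s=4$, $H=\varphi_Z(Z)$ must overlap, and the lattice limits how.

Two common coordinates $p\ne p'$ of $F$ and $G$ would give a nonzero element $p-p'$ of $\Lambda_X\cap\Lambda_Y$, contrary to \eqref{eq:sum}. So $|F\cap G|\le1$, and for the same reason $|F\cap H|\le1$. Next, $G\cap H=\emptyset$: if $p\in G\cap H$, choose $g\in G\setminus\{p\}$ and $h\in H\setminus\{p\}$; then $p-g\in\Lambda_X$ and $p-h\in\Lambda_Z$ have product $1+[g=h]\ne0$, contrary to Lemma~\ref{lem:orth}(b). For $s=3$ we have $n-|F\cap G|=|F\cup G|\le k=n-1$, so $|F\cap G|=1$. For $s=4$ we have $n-|F\cap G|-|F\cap H|=|F\cup G\cup H|\le k=n-2$, so $|F\cap G|=|F\cap H|=1$.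

Thus there are $x_0\in X$, $y_0\in Y$ with $\varphi_X(x_0)=\varphi_Y(y_0)$ and, for $s=4$, $z_0\in Z$, $y_1\in Y$ with $\varphi_Z(z_0)=\varphi_Y(y_1)$. Moreover $y_0\ne y_1$ because $G\cap H=\emptyset$.

\begin{lemma}\label{lem:order}
In one of the two directions along $B$, the points of $X\cup Y$ occur in the cyclic order
\[
x_0,\quad y_0,\quad X\setminus\{x_0\},\quad Y\setminus\{y_0\}.
\]
For $s=4$ the points of $Z\cup Y$ occur on their common circle, in one of the two directions, in the cyclic order $z_0,\ y_1,\ Z\setminus\{z_0\},\ Y\setminus\{y_1\}$.
\end{lemma}

\begin{proof}
Let $x\in X\setminus\{x_0\}$ and $y\in Y\setminus\{y_0\}$. The roots $e_{x_0}-e_x$ and $e_{y_0}-e_y$ share exactly one coordinate, so their product is $\pm1$, and $\{x_0,x\}$ interleaves with $\{y_0,y\}$ by Lemma~\ref{lem:orth}(a). On the open interval $B\setminus\{x_0\}$ this says that $x$ lies between $y_0$ and $y$. As this holds for all $x$ and $y$, all $y$ lie on the same side of $y_0$ as any fixed $x$, and all $x$ lie between $y_0$ and the nearest $y$. The argument applies verbatim to $Z,z_0,y_1$.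
\end{proof}

Let $a=|X|$, let $x_1,\dots,x_{a-1}$ be the points of $X\setminus\{x_0\}$ in this order, and let $b\subset B$ be the closed arc from $x_0$ through $y_0$ to $x_{a-1}$. Then $X\subset b$ and $b\cap Y=\{y_0\}$. For $s=4$ define $b'$ in the same way for $Z$, so that $Z\subset b'$ and $b'\cap Y=\{y_1\}$; it lies on $N$ in the long path and on $B$ in the star. In the star both arcs lie on $B$, and we need them to be disjoint.

\begin{lemma}\label{lem:disjoint}
In the star, possibly after exchanging the names of $y_0$ and $y_1$ when $|Y|=2$, Lemma~\ref{lem:order} holds and $b\cap b'=\emptyset$.
\end{lemma}

\begin{proof}
Since $X$ and $Z$ do not interleave, $Z$ lies in one gap of $X$; let $J_X\supset X$ be the complementary closed arc, and define $J_Z\supset Z$ symmetrically. The arc $J_X$ is connected and misses $Z$, so it lies in the gap of $Z$ that contains $X$; hence $J_X\cap J_Z=\emptyset$. By Lemma~\ref{lem:order}, one gap of $X$ contains $y_0$, another contains $Y\setminus\{y_0\}$, and $J_X$ omits exactly one gap. So $J_X\cap Y$ is $\{y_0\}$, $Y\setminus\{y_0\}$ or $Y$, and $J_Z\cap Y$ is $\{y_1\}$, $Y\setminus\{y_1\}$ or $Y$. These two sets are disjoint and $y_0\ne y_1$. This leaves the pair $\{y_0\},\{y_1\}$ and the pair $Y\setminus\{y_0\},Y\setminus\{y_1\}$,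 and the latter two sets are disjoint only if $Y=\{y_0,y_1\}$. In that case the cyclic orders of Lemma~\ref{lem:order}, read backward, are the same orders with $y_0$ and $y_1$ exchanged, and the exchange brings us to the first pair. For the first pair, $J_X$ omits the gap containing $Y\setminus\{y_0\}$, so $J_X=b$, and in the same way $J_Z=b'$.
\end{proof}

From here on only the positions of the points and arcs are used, not the lattice.

\subsection*{The ring}
Let $U$ be the side of $B$ that contains $A$. Besides $B$ and the branch $P=A\cup X$, it contains nothing of the Seifert picture except, in the star, the branch $Q=E\cup Z$, which meets $B$ in $Z\subset b'$ and hence misses $b$. Lemma~\ref{lem:planar}(b) gives an arc that cuts off from $U$ a disk $U_1$ containing $A$, $X$, an arc $b^+\subset B$ slightly larger than $b$, and nothing else of the Seifert picture; we take $b^+\cap Y=\{y_0\}$, and $b^+\cap b'=\emptyset$ in the star. Let $\Delta_1$ be the union of $U_1$, a thin collar of $b^+$ in $W$, and a thin finger along the arc $y_0$ that reaches slightly beyond $N$. In the long path the end point of $y_0$ on $N$ is not in $b'\supset Z$, so the finger avoids the arcs of $Z$. The disk $\Delta_1$ contains exactly the crossings $X\cup\{y_0\}$, and its boundary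 meets $S$ in two points of $B$ and two points of $N$.

The disk bounded by $A$ inside $U_1$ is the empty side of $A$. Collapsing it to a point turns $X$ into a star of arcs in $U_1$ from this point to $b$. Hence the cyclic order of $X$ on $A$ agrees with the order along $b$, and the regions between consecutive arcs are empty. So $\Delta_1$ is the disk of Figure~\ref{fig:tangle}, and its tangle is trivial for every choice of over/under information by Lemma~\ref{lem:tangle}.

For $s=4$ construct a disk $\Delta_2=U_2\cup\text{collar}\cup\text{finger}$ for $Z\cup\{y_1\}$ along $b'$. In the star the roles of $(A,B,N)$ are played by $(E,B,N)$. We apply Lemma~\ref{lem:planar}(b) to $E\cup Z$ and $b'$ with $U_1$ as the set to be avoided, so $U_1\cap U_2=\emptyset$; the collars lie along disjoint arcs of $B$ by Lemma~\ref{lem:disjoint}, and the fingers follow the different arcs $y_0,y_1$. In the long path the roles of $(A,B,N)$ are played by $(E,N,B)$. The disks $U_1$ and $U_2$ lie on the far sides of $B$ and $N$ as seen from $W$; the finger along $y_0$ ends near a point of $N$ outside $b'$, and the finger along $y_1$ ends near a point of $B$ outside $b$. In both cases $\Delta_1$ and $\Delta_2$ are disjoint if collars and fingers are thin, and the tangle in $\Delta_2$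 is trivial by Lemma~\ref{lem:tangle}.

Every crossing outside these disks belongs to $Y$, and outside them the Seifert picture consists of parts of $B$ and $N$ and arcs of $Y$. The arcs of $Y$ are disjoint arcs across the annulus $W$, so they meet $B$ and $N$ in the same cyclic order. Therefore $S$ is a ring with $|Y|\ge2$ members: $\Delta_1$ in the place of $y_0$, for $s=4$ also $\Delta_2$ in the place of $y_1$, and the remaining crossings of $Y$; consecutive members are joined by one arc of $B$ and one arc of $N$. By Lemma~\ref{lem:ring} every knot supported by $S$ is 2-bridge. This completes the proof of Theorem~\ref{thm:B}, and with it that of Theorem~\ref{thm:A}.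

\section{Sharpness of the bound $k\ge n-2$}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
For $k=3$ take the standard six-crossing shadow of $3_1\#3_1$. Switching one crossing in one summand unknots this summand, so the shadow supports $3_1$; it also supports the composite knot $3_1\#3_1$, which is not 2-bridge by (F3).

Let $k\ge5$, and let $S$ be the pretzel shadow with three vertical columns of $k-2$, $3$ and $2$ crossings, neighboring columns being joined at the top and at the bottom; it has $k+3$ crossings. A strand changes sides when it runs through an odd column and keeps its side in the even column. Following the curve from the top left end of the first column, we pass the columns $1,2,3,2,1,3$ in the directions down, up, down, up, down, up and return to the start. So $S$ has one component, the strands are parallel in the odd columns and antiparallel in the third. The Seifert circles are a circle $A$ around the region between the first two columns, a circle $N$ around the bigon of the third column, and a circle $B$ that passes the $k-2$ crossings of the first column, the lower crossing of the third, the three crossings of the second, and the upper crossing of the third. The blocks $AB$ and $BN$ interleave on $B$, so $A$ and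 $N$ are on opposite sides of $B$ by Lemma~\ref{lem:planar}(a). Thus $S$ is the shadow of the closed braid $\sigma_1^{k-2}\sigma_2\sigma_1^3\sigma_2$; for $k=5$ it is the shadow $S_1$ of Section~\ref{sec:example}. Switching one crossing of the middle column gives
\[
\sigma_1^{k-2}\sigma_2\sigma_1\sigma_1\sigma_1^{-1}\sigma_2=\sigma_1^{k-2}\sigma_2\sigma_1\sigma_2=\sigma_1^{k-1}\sigma_2\sigma_1,
\]
which is conjugate to $\sigma_1^k\sigma_2$. So $S$ supports $T(2,k)$.

The shadow $S$ also supports the pretzel knot $P(k-2,3,-2)$. By Montesinos' description of double branched covers, the double cover of $S^3$ branched along this knot is Seifert fibered over $S^2$ with three exceptional fibers of orders $2$, $3$, $r=k-2$, and its fundamental group maps onto the triangle group $\langle x,y,w\mid x^2=y^3=w^r=xyw=1\rangle$. This group is not cyclic. Indeed, it acts on the sphere, the plane or the hyperbolic plane with $x$ a rotation by $\pi$, so $x\ne1$; but in the abelianization, written additively, $2x=0$, $3y=0$ and $r(x+y)=0$ give $3rx=0$, so $x=0$ because $3r$ is odd. On the other hand, the double branched cover of a trivial tangle is a solid torus, so the double branched cover of a 2-bridge knot is a union of two solid tori and has cyclic fundamental group. Hence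 $P(k-2,3,-2)$ is not 2-bridge.
\end{proof}

\section{Knots with at most seven crossings}\label{sec:small}

We prove Theorem~\ref{thm:C}. By Theorem~\ref{thm:A} a fertile knot has at most seven crossings. According to the table of knots with at most seven crossings, the nontrivial ones are the alternating prime knots $3_1$, $4_1$, $5_1$, $5_2$, $6_1$, $6_2$, $6_3$, $7_1,\dots,7_7$ and composite knots with six or seven crossings. We have to exclude the composite knots and $5_1,6_1,7_1,7_2,7_3,7_4,7_5,7_7$.

\emph{Composite knots.} If a composite knot $K$ with $n=c(K)\in\{6,7\}$ were fertile, a minimal shadow of $K$ would support $T(2,5)$. Since $5\ge n-2$, Theorem~\ref{thm:B} would make $K$ 2-bridge, hence prime.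

\emph{The knots $5_1$ and $7_1$.} They have genus $2$ and $3$, so every minimal diagram has $s=2$ by \eqref{eq:alt}. But $4_1=K_1$ needs three Seifert circles by Lemma~\ref{lem:twist}.

\emph{The knots $6_1,7_2,7_4$.} They have genus $1$, so by \eqref{eq:alt} and \eqref{eq:genus} their minimal shadows support only knots of genus at most $1$. So they do not support $5_1$, which has genus $2$.

\emph{The knots $7_3,7_5,7_7$.} Here we compare determinants, and we first reduce to one shadow for each knot. A \emph{flype} rotates a tangle by $\pi$ so as to move an adjacent crossing from one side of the tangle to the other. By (F1) and the flyping theorem of Menasco--Thistlethwaite, any two minimal diagrams of a prime alternating knot are related by flypes. A flype is an isotopy for every choice of over/under information, and its effect on the shadow does not depend on this choice. So it gives a bijection between the diagrams on the two shadows that preserves knot types, and all minimal shadows of the knot support the same knots. It suffices to consider the Conway normal forms $C(4,3)$, $C(3,2,2)$ and $C(2,1,1,1,2)$ of $7_3$, $7_5$ and $7_7$.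

Recall that $C(b_1,\dots,b_r)$, $b_i\in\mathbb Z$, is the standard diagram of a 2-bridge link with $r$ twist boxes of $|b_i|$ equally twisted crossings, with signs normalized so that the diagram is alternating when all $b_i$ have the same sign. Its determinant is $|\kappa(b_1,\dots,b_r)|$, where the continuant $\kappa$ is defined by $\kappa()=1$, $\kappa(b_1)=b_1$ and $\kappa(b_1,\dots,b_r)=b_r\kappa(b_1,\dots,b_{r-1})+\kappa(b_1,\dots,b_{r-2})$. Canceling opposite crossings in each box by Reidemeister II moves turns any diagram on the shadow of $C(a_1,\dots,a_r)$, $a_i>0$, into $C(b_1,\dots,b_r)$ with $|b_i|\le a_i$ and $b_i\equiv a_i\pmod2$. We show that $\det6_1=9$ or $\det6_3=13$ is missed in each case.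

For $7_3$ we have $\kappa(p,q)=pq+1$ with $p\in\{0,\pm2,\pm4\}$ and $q\in\{\pm1,\pm3\}$. Then $pq\in\{0,\pm2,\pm4,\pm6,\pm12\}$, the determinant lies in $\{1,3,5,7,11,13\}$, and $6_1$ is not supported.

For $7_5$ we have $\kappa(a,b,c)=abc+a+c$ with $a\in\{\pm1,\pm3\}$ and $b,c\in\{0,\pm2\}$. Negating $a,b,c$ negates $\kappa$, so let $a>0$. If $b=0$ or $c=0$, then $|\kappa|\le|a|+|c|\le5$. For $(b,c)=(2,2),(-2,2),(2,-2),(-2,-2)$ the values of $\kappa$ are $17,-7,-11,13$ if $a=3$ and $7,-1,-5,3$ if $a=1$. So $9$ does not occur, and $6_1$ is not supported.

For $7_7$ let $a,c\in\{0,\pm2\}$ and $x,y,z\in\{\pm1\}$. The recursion gives $\kappa(a,x,y)=axy+a+y$ and $\kappa(a,x,y,z)=axyz+az+yz+ax+1$, hence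
\[
\kappa(a,x,y,z,c)=ac(xyz+x+z)+a(xy+1)+c(yz+1)+y .
\]
Put $p=xy$, $r=yz$, $a'=ay$, $c'=cy$. Since $y^2=1$, we have $x=py$, $z=ry$, $xyz=pry$ and $ac=a'c'$, so
\[
\kappa=y\,\bigl[a'c'(pr+p+r)+a'(p+1)+c'(r+1)+1\bigr],\qquad a',c'\in\{0,\pm2\}.
\]
For $p=r=1$ the bracket is $3a'c'+2a'+2c'+1$; it is symmetric in $a',c'$ and equals $21,-11,5,5,-3,1$ at $(2,2),(2,-2),(-2,-2),(2,0),(-2,0),(0,0)$. For $p=1$, $r=-1$ it is $a'(2-c')+1$ with $2-c'\in\{0,2,4\}$, which takes the values $1,5,9,-3,-7$; the case $p=-1$, $r=1$ is the same with $a'$ and $c'$ exchanged. For $p=r=-1$ it is $1-a'c'\in\{1,-3,5\}$. So $13$ does not occur, and $6_3$ is not supported.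

The knots that remain are $0_1,3_1,4_1,5_2,6_2,6_3,7_6$, and these are fertile. This proves Theorem~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{BZ} Burde and Zieschang, \emph{Knots}.

\bibitem{Ito} Tetsuya Ito, \emph{A note on knot fertility}, arXiv:2010.04371 (2020).

\end{thebibliography}
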